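
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Principal symbolic extensions of zero-entropy tiling systems}


\begin{abstract}
A tiling system of a countable amenable group is a closed invariant family of sequences of tilings, each tiling refining the next, whose tiles become more and more invariant. It is a joining of infinitely many subshifts and in general not a subshift itself. We prove that every countably infinite amenable group admits a tiling system of topological entropy zero that is a factor of a subshift of topological entropy zero; in particular it has a principal symbolic extension. This answers a question of Downarowicz and Zhang. The proof builds each tiling from the previous one by a randomized merging procedure. The data describing the merging are so short that they can be written inside the tiles being merged.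
\end{abstract}

\section{Introduction}

Throughout, $G$ is a countably infinite discrete amenable group with unit $e$. A \emph{$G$-action} $(X,G)$ is an action by homeomorphisms on a nonempty compact metric space. Topological entropy $h_{\mathrm{top}}$ and the entropy $h_\nu$ of an invariant Borel probability measure $\nu$ are defined as usual along F\o lner sequences. For a finite set $V$ the group acts on $V^G$ by the shift $(gx)(h)=x(hg)$. A \emph{subshift} is a nonempty closed shift-invariant subset of some such $V^G$.

\subsection*{Tilings and tiling systems}
Let $\mathcal S=\{S_1,\dots,S_r\}$ be a finite collection of finite subsets of $G$, called \emph{shapes}, each containing $e$. A \emph{tiling} $\mathcal T$ with shapes in $\mathcal S$ is a partition of $G$ into \emph{tiles} of the form $T=S_jc$, where the pair $(j,c)$ is uniquely determined by $T$. The element $c$ is the \emph{center} of $T$. We identify $\mathcal T$ with the point $x_{\mathcal T}\in\{0,1,\dots,r\}^G$ that has $x_{\mathcal T}(c)=j$ if $c$ is the center of a tile of shape $S_j$, and $x_{\mathcal T}(g)=0$ if $g$ is not a center. A \emph{dynamical tiling} is a subshift consisting of tilings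 with shapes in $\mathcal S$.

Now let $(\mathcal S_k)_{k\ge1}$ be a sequence of such collections and assume that it is \emph{F\o lner}: for every finite nonempty $K\subset G$ and every $\varepsilon>0$, all sufficiently large $k$ satisfy $|KS\,\triangle\,S|<\varepsilon|S|$ for every $S\in\mathcal S_k$. A sequence $(\mathcal T_k)_k$ of tilings, $\mathcal T_k$ with shapes in $\mathcal S_k$, is \emph{congruent} if, for every $k$, every tile of $\mathcal T_{k+1}$ is a union of tiles of $\mathcal T_k$. A \emph{tiling system} is the shift action on a nonempty closed invariant set
$\mathbf T\subset\prod_k\{0,1,\dots,|\mathcal S_k|\}^G$, for some F\o lner sequence $(\mathcal S_k)$, all of whose elements are congruent sequences of tilings.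

\subsection*{Symbolic extensions and the question}
A \emph{symbolic extension} of $(X,G)$ is a subshift $Y$ together with a continuous equivariant surjection $\pi:Y\to X$. It is \emph{principal} if $h_\nu(Y)=h_{\pi\nu}(X)$ for every invariant Borel probability measure $\nu$ on $Y$. Downarowicz and Zhang \cite{DZ} ask whether every countable amenable group has a zero-entropy tiling system that admits a principal symbolic extension.

A finite sequence of tilings is a point of one subshift. An infinite sequence involves infinitely many alphabets, and a tiling system need not be a subshift. If $h_{\mathrm{top}}(X)=0$, then by the variational principle a symbolic extension $Y$ of $X$ is principal exactly when $h_{\mathrm{top}}(Y)=0$. So the question is whether a whole hierarchy of tilings can be computed from a single configuration over a finite alphabet, with this configuration carrying no entropy. Such a configuration gives more than the hierarchy: by Theorem~\ref{thm:B}(3), any system that is a factor of a joining $J$ of a subshift with $\mathbf T$ then also has a symbolic extension, and this extension carries no more entropy than $J$.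

On $\mathbb Z$ the dyadic odometer suggests the answer ``yes'' (Section~\ref{sec:Z}). We prove it in general.

\begin{theorem}\label{thm:A}
Let $G$ be a countably infinite amenable group. Let $K_1\subset K_2\subset\cdots$ be finite symmetric sets containing $e$ with $\bigcup_kK_k=G$, and let $\varepsilon_k\in(0,1)$ with $\varepsilon_k\to0$. There are finite shape collections $\mathcal S_k$ with
\[
|KS\,\triangle\,S|<2\varepsilon_k|S|\qquad\text{for all }S\in\mathcal S_k\text{ and all nonempty }K\subset K_k,
\]
a tiling system $\mathbf T$ with these shapes, and a subshift $Y$ with $h_{\mathrm{top}}(Y)=0$ that factors onto $\mathbf T$. Hence $h_{\mathrm{top}}(\mathbf T)=0$ and $Y$ is a principal symbolic extension of $\mathbf T$. Moreover, $G$ acts freely on $\mathbf T$.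
\end{theorem}

The passage from ``$h_{\mathrm{top}}(Y)=0$'' to ``principal'' is immediate. Entropy does not increase under factors, so $h_{\mathrm{top}}(\mathbf T)=0$. Since $0\le h_\nu\le h_{\mathrm{top}}$ for every invariant $\nu$, both $h_\nu(Y)$ and $h_{\pi\nu}(\mathbf T)$ vanish. What has to be built is $Y$ and its factor $\mathbf T$.

\subsection*{Plan}
Section~\ref{sec:Z} works out the coding on $\mathbb Z$ and isolates what is missing for general $G$. Section~\ref{sec:conv} fixes conventions and lists the quoted results. Section~\ref{sec:zero} finds zero-entropy subsystems inside sets cut out by local rules. Sections~\ref{sec:merge} and~\ref{sec:proof} contain the heart of the paper: rules by which the tiles of one tiling merge into larger, more invariant tiles, governed by very short instructions attached to the tiles, and a proof that the rules can always be obeyed. Sections~\ref{sec:hier} and~\ref{sec:ext} assemble the hierarchy and write it into a subshift. Section~\ref{sec:compl} adds minimality, decompositions into clopen towers (clopen castles), the statement on joinings, and a converse.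

\section{The coding on the integers}\label{sec:Z}

Let $G=\mathbb Z$ and consider all congruent sequences $(\mathcal T_k)_{k\ge1}$ in which $\mathcal T_k$ is a partition of $\mathbb Z$ into intervals of length $2^k$, with left endpoints as centers. The centers of $\mathcal T_k$ form a coset $a_k+2^k\mathbb Z$, and congruence means $a_{k+1}\equiv a_k\pmod{2^k}$. So this tiling system is the dyadic odometer. For every $k$ there are distinct points with the same first $k$ tilings, and such points stay close under all shifts. So the system is not expansive and hence not a subshift.

To write the hierarchy into one configuration, give each $\mathcal T_k$-tile $T$ a \emph{datum} that determines how it merges: $0$ if $T$ is the left half of its $\mathcal T_{k+1}$-tile and $1$ if it is the right half. The tiling $\mathcal T_k$ and the data of its tiles determine $\mathcal T_{k+1}$. Let $y^0(n)=1$ if $n$ begins a $\mathcal T_1$-tile and $y^0(n)=0$ otherwise, and for every $k\ge1$ and every $\mathcal T_k$-tile $[a,a+2^k)$ write its datum in a second row $y^1$ at position $a+2^{k-1}$. Different tiles use different positions. For instance, if $[0,8)$ is a $\mathcal T_3$-tile,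 then positions $1,3,5,7$ carry data of $\mathcal T_1$-tiles, positions $2,6$ carry data of $\mathcal T_2$-tiles, position $4$ carries the datum of the $\mathcal T_3$-tile, and position $0$ is kept free for higher levels. Decoding is recursive: $y^0$ gives $\mathcal T_1$; knowing $\mathcal T_1$ we know where its data are and read them off; this gives $\mathcal T_2$, and so on. Positions used by no tile carry an arbitrary bit.

When the $\mathcal T_k$-tiles are the intervals $[j2^k,(j+1)2^k)$ the result is
\[
y^1\big(2^{k-1}(2j+1)\big)=j \bmod 2\qquad(k\ge1,\ j\in\mathbb Z),
\]
with an arbitrary bit at $n=0$; on $n\ge1$ this is, up to exchanging the two symbols, the regular paperfolding sequence. The set $Y$ of all $(y^0,y^1)$ obtained from all hierarchies is a subshift, and it factors onto the tiling system. Its entropy is zero. Indeed, let $E$ be an interval of length $n$. The tiling $\mathcal T_k$, for which there are $2^k$ possibilities, determines $y|_E$ except for the values of $y^1$ at the left endpoints of $\mathcal T_{k-1}$-tiles in $E$. There are at most $n2^{1-k}+1$ of these. Hence $h_{\mathrm{top}}(Y)\le2^{1-k}\log2$ for every $k\ge2$.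

The same coding works on any $G$ under one condition: \emph{the datum of a $\mathcal T_k$-tile must fit into the room available inside the tile}. If every level reserves one position per tile for all higher levels, a $\mathcal T_k$-tile has one position for each $\mathcal T_{k-1}$-tile in it, minus one reserved position. This is a number of bits at least \emph{linear} in the size of the tile, with a slope fixed by $\mathcal S_{k-1}$. On the other hand, the obvious datum, the position of the tile inside its $\mathcal T_{k+1}$-tile, takes about $\log|S|$ bits with $S\in\mathcal S_{k+1}$. That shape is chosen after $\mathcal S_k$, and in general we have no bound on $|S|$ in terms of $\mathcal S_k$. On $\mathbb Z$ we escaped because two tiles made one. In general we need three things: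
\begin{itemize}
\item a merging procedure whose data number at most \emph{polynomially} many in the size of the tile, with a constant known before $\mathcal S_k$ is chosen (Sections~\ref{sec:merge}--\ref{sec:proof});
\item a partition of all of $G$ into tiles each of which is F\o lner and has a well-defined center (same sections);
\item zero entropy of the data themselves. On $\mathbb Z$ it was automatic; here the data come from a probabilistic argument and an extra selection is needed (Section~\ref{sec:zero}).
\end{itemize}

\section{Conventions and tools}\label{sec:conv}

\paragraph{Windows, local conditions, block codes.}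
For $x\in V^G$ and finite $M\subset G$, the pattern $(gx)|_M$ records $x$ on the \emph{window} $Mg$. A condition on points $x$ of a product of finitely many full shifts is \emph{local} if it has the form ``$(gx)|_M\in\mathcal A$ for all $g\in G$'' with $M$ finite. We may enlarge $M$, so we always assume $e\in M$, and finitely many local conditions combine into one. A \emph{block code} is a map $x\mapsto y$ for which $y(g)$ is a fixed function of $(gx)|_M$, with $M$ finite. A local condition on the image of a block code is a local condition on the original point.

\paragraph{Amenability and entropy.}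
Amenability of $G$ means: for every finite $B\subset G$ and $\eta>0$ there is a finite nonempty $F$ with $|bF\setminus F|\le\eta|F|$ for $b\in B$. A sequence $(E_n)$ of finite nonempty sets is F\o lner if $|gE_n\triangle E_n|/|E_n|\to0$ for all $g$. If $R\ni e$ is finite, then $(RE_n)$ is again F\o lner and $|RE_n|/|E_n|\to1$, because $|RE_n\setminus E_n|\le\sum_{r\in R}|rE_n\setminus E_n|$. For a subshift $X$ let $\#(X,E)$ be the number of patterns of $X$ on the finite set $E$. Then $h_{\mathrm{top}}(X)=\lim_n\frac1{|E_n|}\log\#(X,E_n)$ along any F\o lner sequence. In particular a product of two zero-entropy subshifts has zero entropy.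

\paragraph{Boundaries.}
For finite $K,W\subset G$ put $\partial_KW=\{(a,w)\in K\times W:aw\notin W\}$. If $\emptyset\ne K'\subset K$, then $|K'W\setminus W|\le|\partial_KW|$, and for $a\in K'$ we have $|W\setminus K'W|\le|W\setminus aW|=|aW\setminus W|\le|\partial_KW|$. Hence
\begin{equation}\label{eq:boundary}
|K'W\,\triangle\,W|\le2|\partial_KW|.
\end{equation}
Also $|\partial_K(Wg)|=|\partial_KW|$.

\paragraph{Proper shape collections.}
A finite set $W$ has \emph{trivial stabilizer} if $Wg=W$ implies $g=e$. This property passes to right translates. A shape collection is \emph{proper} if its members contain $e$, have trivial stabilizers, and no two distinct members are right translates of each other. Then the representation $T=S_jc$ of a tile is automatically unique: if $S_ic=S_jc'$, then $S_j=S_icc'^{-1}$, so $i=j$ and $cc'^{-1}=e$. If $\mathcal T$ is a tiling with center set $C$, the tiling given by $gx_{\mathcal T}$ has the tiles $Tg^{-1}$, $T\in\mathcal T$, and the center set $Cg^{-1}$.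

\paragraph{Quoted results.}
\begin{itemize}
\item \emph{Zero-entropy tilings} \cite{DHZ}. For every finite nonempty $K\subset G$ and $\varepsilon>0$ there is a tiling of $G$ with finitely many shapes $S$, all satisfying $|KS\triangle S|<\varepsilon|S|$, whose orbit closure (a dynamical tiling) has topological entropy zero.
\item \emph{McDiarmid's inequality.} If $f$ is a function of $n$ independent variables and changing one variable changes $f$ by at most $b$, then $\mathbb P(f-\mathbb Ef\ge s)$ and $\mathbb P(f-\mathbb Ef\le-s)$ are at most $\exp(-2s^2/(nb^2))$ for $s>0$.
\item \emph{The symmetric Lov\'asz Local Lemma.} If finitely many events each have probability at most $p$, each is independent of the family of all but at most $d$ of the others, and $\exp(1)\,p\,(d+1)\le1$, then with positive probability none of the events occurs.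
\item For actions of amenable groups: $h_\nu\le h_{\mathrm{top}}$ for every invariant $\nu$; entropy does not increase under factor maps; and the entropy of a joining is at most the sum of the entropies of its marginals. The last two facts, for measures, are used only in Section~\ref{sec:compl}.
\end{itemize}

\section{Zero-entropy subsystems of local rules}\label{sec:zero}

Later we shall know that certain data obeying local rules exist over every point of a zero-entropy subshift, but the existence proof is probabilistic and the set of all admissible data may have positive entropy. The following lemma selects a zero-entropy part. When $Z$ is a single point it says that every nonempty set defined by a local condition contains a subshift of zero entropy.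

The idea is to cut $G$ into very invariant tiles and to replace the data in the interior of each tile by the lexicographically first filling compatible with what is near the boundary. Then only the small boundary part carries information. A tiling of fixed size leaves a small but possibly positive entropy, so we repeat this with better and better tilings and pass to the limit.

\begin{lemma}\label{lem:zero}
Let $Z\subset\Sigma^G$ be a subshift with $h_{\mathrm{top}}(Z)=0$, let $\Delta$ be a finite set, and let
\[
P=\{(z,b)\in Z\times\Delta^G:\ (g(z,b))|_M\in\mathcal A\ \text{ for all }g\in G\}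
\]
with $M\ni e$ finite. If $P\ne\emptyset$, there is a nonempty closed invariant $P'\subset P$ with $h_{\mathrm{top}}(P')=0$.
\end{lemma}

\begin{proof}
Put $Q_0=P$, $Z^{(0)}=Z$, $M_0=M$, $\mathcal A_0=\mathcal A$. Let $n\ge1$ and suppose that $Z^{(n-1)}$ is a zero-entropy subshift and that
\[
Q_{n-1}=\{(\zeta,b)\in Z^{(n-1)}\times\Delta^G:\ (g(\zeta,b))|_{M_{n-1}}\in\mathcal A_{n-1}\ \text{ for all }g\}
\]
is nonempty, with $e\in M_{n-1}$. We call a window $M_{n-1}h$ \emph{allowed} if the condition holds at $g=h$.

\emph{Interiors.} Let $U=M_{n-1}M_{n-1}^{-1}\ni e$. By \cite{DHZ} choose a zero-entropy dynamical tiling $\Theta_n$ all of whose shapes satisfy $|US\triangle S|<\frac1{n|U|}|S|$. For a tile $T$ let $T^\circ=\{g\in T:Ug\subset T\}$. For $a\in U$,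
\[
|\{g\in T:ag\notin T\}|=|aT\setminus T|\le|UT\setminus T|<\frac{|T|}{n|U|},
\]
so $|T\setminus T^\circ|\le|T|/n$. If a window $M_{n-1}h$ meets $T^\circ$, say $wh\in T^\circ$ with $w\in M_{n-1}$, then $w'h=w'w^{-1}(wh)\in T$ for all $w'\in M_{n-1}$. Thus
\begin{equation}\label{eq:inside}
M_{n-1}h\cap T^\circ\ne\emptyset\quad\Longrightarrow\quad M_{n-1}h\subset T.
\end{equation}

\emph{Canonical filling.} Fix a linear order on $\Delta$ and an enumeration of $G$. The points of a tile $T=Sc$ are ordered via $Tc^{-1}=S\subset G$. Given $\zeta$, $b$ and $T$, call $\beta\in\Delta^{T^\circ}$ \emph{admissible} if after replacing $b|_{T^\circ}$ by $\beta$ all windows $M_{n-1}h$ meeting $T^\circ$ are allowed. By \eqref{eq:inside} the set of admissible $\beta$ depends only on $\zeta|_T$ and $b|_{T\setminus T^\circ}$. Let $Q_n$ be the set of triples $(\zeta,\theta,b)$ with $(\zeta,b)\in Q_{n-1}$ and $\theta\in\Theta_n$ such that for every tile $T$ of $\theta$ the pattern $b|_{T^\circ}$ is the lexicographically first admissible one.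

\emph{$Q_n$ has the required form.} Let $\hat S$ be the union of the shapes of $\Theta_n$, and put $M_n=M_{n-1}\cup\hat S$ and $Z^{(n)}=Z^{(n-1)}\times\Theta_n$; the latter is a zero-entropy subshift. Over $Z^{(n)}$, membership in $Q_n$ is the condition that for every $g$ the window $M_{n-1}g$ is allowed and, if $g$ is the center of a tile $Sg$ of $\theta$, then $(\zeta,b)|_{Sg}$ satisfies the lexicographic requirement. This is local with window $M_n$.

\emph{$Q_n\ne\emptyset$.} Take $(\zeta,b)\in Q_{n-1}$ and $\theta\in\Theta_n$. In every tile $T$ an admissible pattern exists, namely $b|_{T^\circ}$. Replace $b|_{T^\circ}$ by the first admissible pattern in all tiles simultaneously. Windows meeting $T^\circ$ lie in $T$, so different tiles do not interact and these windows are allowed; windows meeting no $T^\circ$ are unchanged. The sets of admissible patterns are the same as before because $b|_{T\setminus T^\circ}$ is unchanged. So the new triple is in $Q_n$.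

\emph{Entropy of $Q_n$.} For finite nonempty $E\subset G$ let $E^+=\hat S\hat S^{-1}E\supset E$. Tiles meeting $E$ have centers in $\hat S^{-1}E\subset E^+$ and lie in $E^+$. Hence $b|_E$ is determined by $(\zeta,\theta)|_{E^+}$ and the restriction of $b$ to $\bigcup_{T\cap E\neq\emptyset}(T\setminus T^\circ)$. This set is determined by $\theta|_{E^+}$ and has at most $|E^+|/n$ elements. So
\[
\#(Q_n,E)\le\#(Z^{(n)},E^+)\,|\Delta|^{|E^+|/n}.
\]
Along a F\o lner sequence this gives $h_{\mathrm{top}}(Q_n)\le\frac1n\log|\Delta|$.

\emph{Limit.} The sets
\[
\{(z,\theta_1,\theta_2,\dots,b):(z,\theta_1,\dots,\theta_n,b)\in Q_n\}\subset Z\times\prod_{j\ge1}\Theta_j\times\Delta^G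
\]
are nonempty, compact, invariant, and decreasing in $n$. Let $P'$ be the projection of their intersection to the coordinates $(z,b)$. It is a nonempty closed invariant subset of $P$, and $\#(P',E)\le\#(Q_n,E)$ for all $n$. So $h_{\mathrm{top}}(P')=0$.
\end{proof}

\section{One merging step: the rules}\label{sec:merge}

We now describe how a tiling $\mathcal T$ is coarsened to a tiling $\mathcal T'$ with more invariant tiles. By Section~\ref{sec:Z} the datum attached to a $\mathcal T$-tile must not encode its place in the $\mathcal T'$-tile, which is too expensive. Instead each tile gives a few pieces of \emph{local} advice, and the $\mathcal T'$-tile is computed by reading the advice of many tiles. There are two kinds of advice. \emph{Pointers} to a neighboring tile organize the centers into \emph{cells} of bounded but large size. \emph{Labeled sites} split $G$ into finite pieces whose boundaries are small on average. Many pieces, those that belong to one cell, are then united, so that the law of large numbers makes the union F\o lner.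

\subsection{Data}
The pointers use a finite set $A$, fixed once and for all. If $G$ is not locally finite, let $A\subset G$ be finite, symmetric, and generate an \emph{infinite} subgroup (\textbf{Case I}). If $G$ is locally finite, that is, every finitely generated subgroup is finite, no such set exists, and we put $A=\emptyset$ (\textbf{Case II}).

For this section and the next, fix
\begin{center}
a proper finite shape collection $\mathcal S$,\quad a finite symmetric $K\ni e$,\quad $\varepsilon\in(0,1)$,\quad an integer $m\ge1$.
\end{center}
Here $K,\varepsilon$ prescribe the invariance of the new tiles and $m$ their minimal size. Put $\hat S=\bigcup\mathcal S$ and $t=\max_{S\in\mathcal S}|S|$. For a tiling $\mathcal T$ with shapes in $\mathcal S$ let $C$ be its set of centers, $\tau_c=S(c)c$ the tile with center $c\in C$, and $[g]\in C$ the center of the tile containing $g\in G$. Thus $[g]\in\hat S^{-1}g$.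

For $L\in\mathbb N$, the \emph{datum} at $c\in C$ is a triple $(\alpha(c),s(c),p(c))\in\mathfrak D(S(c))$, where
\begin{equation}\label{eq:datasize}
\begin{gathered}
\mathfrak D(S)=\big(\{0\}\cup S\times\{1,\dots,L\}\big)\times\{0,1\}\times\big(\{0\}\cup A\times S\big),\\
|\mathfrak D(S)|\le2(1+L)(1+|A|)|S|^2 .
\end{gathered}
\end{equation}
\begin{itemize}
\item If $\alpha(c)=(u,\lambda)$, the site $uc\in\tau_c$ is \emph{active with label $\lambda$}. If $\alpha(c)=0$, no site of $\tau_c$ is active. So each tile has at most one active site.
\item $s(c)$ is a bit.
\item If $p(c)=(a,u)$, then $c$ \emph{points to} the center $[auc]$. If $p(c)=0$, then $c$ is a \emph{root}.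
\end{itemize}

\subsection{Cells}
\emph{Rule I.} In Case I, for a fixed integer $\ell$: following pointers from any $c\in C$ one reaches a root in at most $\ell$ steps. The \emph{cells} are the classes of centers with the same root. In Case II: $p\equiv0$, and for a fixed finite subgroup $H\supset\hat S$ the \emph{cells} are the nonempty sets $C\cap Hx$, $x\in G$.

The partition of $G$ into cosets $Hx$ is invariant under right translations, so in Case II the cells require no data.

Let $R=(\hat S^{-1}A\hat S\cup\{e\})^{2\ell}$ in Case I and $R=H$ in Case II. If $c$ points to $c'$, then $c'\in\hat S^{-1}A\hat S\,c$, and $\hat S^{-1}A\hat S$ is symmetric. Going from one member of a cell to the root and back to another member takes at most $2\ell$ steps. So in both cases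
\begin{equation}\label{eq:R}
V\subset Rc\qquad\text{for every cell }V\text{ and every }c\in V.
\end{equation}

\subsection{Heads and new tiles}
Fix a finite nonempty $F\subset G$. Let $N(c)$ be the set of active sites in $F^{-1}c$; note that $x\in F^{-1}c$ if and only if $c\in Fx$. If $N(c)\ne\emptyset$ and the smallest label occurring in $N(c)$ occurs at exactly one site $x$, call $x$ the \emph{head site} of $c$ and put $\phi(c)=[x]$. Otherwise $c$ is an \emph{orphan} and $\phi(c)=c$. In both cases we call $\phi(c)$ the \emph{head} of $c$ and of its tile.

So an active site $x$ bids for the centers in $Fx$, and lower labels win. If $F$ is very invariant, the part of $Fx$ that $x$ obtains is the F\o lner set $Fx$ minus parts of a few other F\o lner sets. For a cell $V$ and $i\in\{0,1\}$ we unite all tiles whose head belongs to the cell and has bit $i$: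
\[
W_V^i=\bigcup\{\tau_c:\ \phi(c)\in V,\ s(\phi(c))=i\}.
\]
The sets $W_V^i$ are pairwise disjoint unions of $\mathcal T$-tiles and cover $G$. They need not be connected in any sense; only their boundary matters. The bit splits each union randomly in two. This destroys symmetries, as we shall see.

Put $F^+=F\hat S\cup\{e\}$. If $\phi(c)=c'$, then $c=c'$ or $c\in Fx$ for some $x\in\tau_{c'}\subset\hat Sc'$, so
\begin{equation}\label{eq:range}
c\in F^+\phi(c)\quad(c\in C),\qquad W_V^i\subset\hat SF^+V .
\end{equation}
Active sites in $F^{-1}c$ belong to tiles with centers in $\hat S^{-1}F^{-1}c$, so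
\begin{equation}\label{eq:dep}
\phi(c)\ \text{ depends only on }\alpha(c')\text{ for }c'\in C\cap(F^+)^{-1}c .
\end{equation}

\medskip
\emph{Rule II.} For all cells $V$ and $i\in\{0,1\}$:
\begin{itemize}
\item[(a)] $|W_V^i|\ge m$;
\item[(b)] $|\partial_KW_V^i|<\varepsilon|W_V^i|$;
\item[(c)] $W_V^i$ has trivial stabilizer;
\item[(d)] if $W=W_V^i$ and $W'=W_{V'}^j$ with $(V',j)\ne(V,i)$ and $W'\cap KW\ne\emptyset$, then $W$ and $W'$ are not right translates of each other.
\end{itemize}

Condition (b) is the invariance we want. Condition (c) gives the new tiles well-defined centers. If $G$ is torsion-free it holds for every nonempty finite $W$: if $Wg=W$, then the group generated by $g$ acts freely on the finite set $W$ by right multiplication, so it is finite and $g=e$. Condition (d) is used only to make the action on $\mathbf T$ free.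

\subsection{What the rules give}

\begin{lemma}\label{lem:local}
Fix $L$, $F$ and $\ell$ (resp.\ $H$).
\begin{itemize}
\item[(i)] Rules I and II together form a local condition on the pair consisting of $x_{\mathcal T}$ and the data, where $\mathcal T$ ranges over the tilings with shapes in $\mathcal S$.
\item[(ii)] There is a proper finite shape collection $\mathcal S'$ such that for every $\mathcal T$ and all data satisfying both rules, the sets $W_V^i$ form a tiling $\mathcal T'$ with shapes in $\mathcal S'$. Every $S'\in\mathcal S'$ satisfies $|S'|\ge m$ and $|\partial_KS'|<\varepsilon|S'|$. Every $\mathcal T'$-tile is a union of $\mathcal T$-tiles.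
\item[(iii)] For data satisfying both rules, $x_{\mathcal T'}$ is obtained from $x_{\mathcal T}$ and the data by a block code.
\end{itemize}
\end{lemma}

\begin{proof}
All definitions commute with right translations, so it suffices to bound the windows involved.

(i) Rule I is local: in Case I it is tested at each $c\in C$ by following at most $\ell$ pointers, each moving by an element of the finite set $\hat S^{-1}A\hat S$; in Case II it says that $p\equiv0$. Since it is one of the two conditions imposed, we may assume it when testing Rule II. Let $g\in C$. By \eqref{eq:R} the data in a fixed finite window around $g$ determine the cell $V\ni g$. By \eqref{eq:range} the sets $W_V^0,W_V^1$ are determined by $\phi(c)$ and $s(\phi(c))$ for $c\in C\cap F^+V$, and by \eqref{eq:dep} these depend only on data in a fixed finite window around $g$. Enlarging the window, we may determine in the same way all cells $V'$ that meet $(\hat SF^+)^{-1}K\hat SF^+V$, together with their sets $W_{V'}^j$. By \eqref{eq:range} these include all cells $V'$ with $W_{V'}^j\cap KW_V^i\ne\emptyset$ for some $i,j$. So Rule II, tested at every $g\in C$ for the cell containing $g$, is local.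

(ii) By \eqref{eq:R} and \eqref{eq:range}, $W_V^i\subset\hat SF^+Rc$ for $c\in V$. Hence only finitely many sets $W_V^i$ occur up to right translation, over all $\mathcal T$ and all data satisfying the rules. They are nonempty by (a). Choose from each right translation class one representative containing $e$; by (c) these form a proper collection $\mathcal S'$. The remaining assertions follow from (a), (b) and the construction.

(iii) We have $x_{\mathcal T'}(g)=j\neq0$ if and only if the tile $W_V^i$ containing $g$, the one with $\phi([g])\in V$ and $i=s(\phi([g]))$, equals $S_j'g$. By the bounds in (i) this is decided in a fixed finite window around $g$.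
\end{proof}

The main step is that the rules can always be obeyed, with a label number $L$ that does not depend on $\mathcal S$.

\begin{proposition}\label{prop:merge}
There are an $L=L(|K|,\varepsilon)$ depending \emph{only on $|K|$ and $\varepsilon$}, and $F$ and $\ell$ (resp.\ $H$) depending only on $\mathcal S,K,\varepsilon,m$ and $A$, such that every tiling $\mathcal T$ with shapes in $\mathcal S$ admits data satisfying Rules I and II.
\end{proposition}

\section{One merging step: existence of data}\label{sec:proof}

We prove Proposition~\ref{prop:merge}. First the pointers $p$ are chosen, deterministically, so that all cells have comparable large size. Then $\alpha$ and $s$ are chosen at random; expectation and concentration show that each single cell is good with probability exponentially close to $1$ in its size; finally the Local Lemma makes all cells good at once.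

\subsection{Cells of comparable size}

\begin{lemma}\label{lem:cells}
There are a number $D\ge1$, depending only on $\mathcal S$ and $A$, and arbitrarily large real numbers $v\ge1$ with the following property. For each such $v$ there is $\ell$ (resp.\ $H$), depending only on $v,\mathcal S,A$, such that for every $\mathcal T$ there is a choice of $p$ satisfying Rule I for which all cells satisfy $v\le|V|\le Dv$.
\end{lemma}

\begin{proof}
\emph{Case II.} Since $G$ is infinite and locally finite, there are finite subgroups $H\supset\hat S$ of arbitrarily large order. Let $v=|H|/t$ and $D=t$, fixing one $H$ for each $v$ that occurs; $v\ge1$ because $|H|\ge|\hat S|\ge t$. If $c\in C\cap Hx$, then $\tau_c\subset\hat Sc\subset Hx$. Conversely, if $y\in Hx$, then $[y]\in\hat S^{-1}y\subset Hx$. So $Hx$ is a disjoint union of tiles of sizes between $1$ and $t$, and $v\le|C\cap Hx|\le|H|=Dv$.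

\emph{Case I.} Let $v$ be a positive integer. Join $c\ne c'$ in $C$ by an edge if $a\tau_c\cap\tau_{c'}\ne\emptyset$ for some $a\in A$. The relation is symmetric since $A$ is. The neighbors of $c$ are exactly the centers $[auc]\ne c$ with $a\in A$, $u\in S(c)$. So every edge can be realized by a pointer in either direction, and all degrees are at most $|A|t$. Every component is infinite: for $y\in\tau_c$ the infinite set $\langle A\rangle y$ meets only tiles with centers in the component of $c$, and tiles are finite.

\emph{Step 1: connected finite classes containing $v$-balls.} Let $\mathcal N\subset C$ be a maximal set with pairwise graph distances greater than $2v$ (possibly infinite), and enumerate it. By maximality each $c\in C$ has a point of $\mathcal N$ at distance at most $2v$. Assign $c$ to the least-indexed among its nearest points of $\mathcal N$.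

The classes are connected. Let $c$ be assigned to $n$ and let $c'$ lie on a geodesic from $c$ to $n$. If some $n'\in\mathcal N$ were nearer to $c'$ than $n$, or equally near with smaller index, then by the triangle inequality through $c'$ the same would hold for $c$, a contradiction. So $c'$ is assigned to $n$ too. The classes are finite, having radius at most $2v$ in a graph of bounded degree. The class of $n$ contains the $v$-ball about $n$, since a point at distance at most $v$ from $n$ has distance greater than $v$ from all other points of $\mathcal N$. This ball has at least $v+1$ elements, because in an infinite connected graph of finite degrees every distance from $n$ occurs.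

\emph{Step 2: cutting the classes.} Take a class with a rooted spanning tree. As long as the remaining tree has at least $v$ vertices, choose a deepest vertex whose full subtree in the remaining tree has at least $v$ vertices, and remove this subtree. The subtrees at the at most $|A|t$ children of the vertex have at most $v-1$ vertices each, so the removed set has between $v$ and $1+|A|t(v-1)\le|A|tv$ vertices. As the class has more than $v$ vertices, at least one subtree is removed. If a nonempty remainder with fewer than $v$ vertices is left at the end, it contains the parent of the root of the last removed subtree, and we join it to that subtree. All resulting pieces are connected and have between $v$ and $(|A|t+1)v$ vertices.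

Put $D=|A|t+1$ and $\ell=Dv$. In each piece choose a root and a spanning tree and let $p$ point to parents. Then roots are reached in at most $\ell$ steps, and the pieces are the cells.
\end{proof}

\subsection{Random heads: heuristic and parameters}

Consider first $G=\mathbb Z$ and singleton tiles, with $F=\{0,\dots,n-1\}$. Let every integer be active independently with probability $q=\kappa/n$, with a uniform label in $\{1,\dots,L\}$. The point $c$ looks at the sites in $[c-n+1,c]$. It finds no active site with probability at most $\exp(-\kappa)$, and two active sites with equal labels with probability at most $\frac{n^2}2\cdot\frac{q^2}L=\frac{\kappa^2}{2L}$. If neither happens and neither $c-n+1$ nor $c+1$ is active, then $c$ and $c+1$ see the same active sites and have the same head. So heads of $c$ and $c+1$ differ with probability at most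
\[
2\kappa/n+\exp(-\kappa)+\kappa^2/(2L).
\]
First $\kappa$ is chosen, then $L$, both depending only on the desired precision; $n$ must be large, but this costs nothing since $F$ is not recorded in the data. \emph{This is why $L$ does not depend on $\mathcal S$.} The general computation is the same, except that tiles have different sizes and that sites in one tile exclude each other.

Now the parameters. Let
\[
\rho=\frac{\varepsilon}{16|K|}\le\frac1{16},\qquad \kappa\ge1\text{ with }\exp(-\kappa)\le\frac\rho2,\qquad L\in\mathbb N\text{ with }L\ge\frac{\kappa^2}\rho,
\]
chosen as functions of $|K|$ and $\varepsilon$ only. Let $B\ni e$ be a finite symmetric set containing $\hat S\cup\hat S^{-1}K\hat S$, and choose $\eta>0$ with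
\begin{equation}\label{eq:eta}
|\hat S|\eta\le\rho,\qquad2\kappa^2\eta+|B|t\kappa\eta\le\rho .
\end{equation}
By amenability there is a finite $F$ with
\begin{equation}\label{eq:F}
|bF\setminus F|\le\eta|F|\quad(b\in B),\qquad|F|\ge\kappa t/\rho ;
\end{equation}
the second condition can be met because disjoint unions of right translates of $F$ keep the first. Put $q=\kappa/|F|$, so that $qt\le\rho$.

Let $\mathcal T$ be given, with pointers $p$ as in Lemma~\ref{lem:cells} and cells of size between $v$ and $Dv$, where $v$ is chosen only at the very end. Let $\omega_c=(\alpha(c),s(c))$, $c\in C$, be independent random variables. Here $\alpha(c)$ takes each value $(u,\lambda)$ with $u\in S(c)$, $1\le\lambda\le L$, with probability $q/L$ and the value $0$ with probability $1-q|\tau_c|$, and $s(c)$ is a uniform bit independent of $\alpha(c)$. Each site is active with probability $q$, sites in different tiles are independent, and two sites of one tile are never both active. In one tile the events ``$x$ is active with label $\le\lambda$'' are disjoint, so for finite $E\subset G$ and integers $0\le\lambda\le L$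
\begin{equation}\label{eq:empty}
\mathbb P(\text{no site of }E\text{ is active with label}\le\lambda)=\prod_{\tau\in\mathcal T}\Big(1-q\,|\tau\cap E|\,\frac\lambda L\Big).
\end{equation}

\begin{lemma}\label{lem:E}
\begin{itemize}
\item[(E1)] $\mathbb P(c\text{ is an orphan})\le\rho$ for $c\in C$.
\item[(E2)] $\mathbb P(x\text{ is the head site of }c)\ge(1-2\rho)/|F|$ for $c\in C$ and $x\in F^{-1}c$.
\item[(E3)] $(1-\rho)|F|\le\sum_{c\in C\cap Fx}|\tau_c|\le2|F|$ for $x\in G$.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) By \eqref{eq:empty} with $\lambda=L$, $\mathbb P(N(c)=\emptyset)\le\exp(-q|F|)=\exp(-\kappa)\le\rho/2$. Two given sites are both active with the same label with probability at most $q^2/L$, so $F^{-1}c$ contains such a pair with probability at most $\frac{|F|^2}2\cdot\frac{q^2}L=\frac{\kappa^2}{2L}\le\rho/2$.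

(E2) Let $\pi_\lambda=\prod_\tau(1-q|\tau\cap F^{-1}c|\lambda/L)$. The event that $x$ is the head site and has label $\lambda$ says that $x$ is active with label $\lambda$ and no site of $F^{-1}c$ in another tile is active with label $\le\lambda$. Its probability is
\[
\frac qL\prod_{\tau\not\ni x}\Big(1-q|\tau\cap F^{-1}c|\frac\lambda L\Big)\in\Big[\frac qL\pi_\lambda,\ \frac qL\cdot\frac{\pi_\lambda}{1-\rho}\Big],
\]
because the omitted factor lies in $[1-qt,1]\subset[1-\rho,1]$. Let $\Pi=\frac qL\sum_{\lambda=1}^L\pi_\lambda$, which does not depend on $x$. Summing over $\lambda$, the probability in question lies in $[\Pi,\Pi/(1-\rho)]$. Summing over the $|F|$ sites $x\in F^{-1}c$ and using (E1), $1-\rho\le|F|\Pi/(1-\rho)$. Hence $\Pi\ge(1-\rho)^2/|F|\ge(1-2\rho)/|F|$.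

(E3) The sum equals $|\{y\in G:[y]\in Fx\}|$. If $y\in Fx$ and $\hat S^{-1}y\subset Fx$, then $[y]\in Fx$. The other $y\in Fx$ lie in $Fx\setminus sFx$ for some $s\in\hat S$, so by \eqref{eq:F} their number is at most $\sum_{s\in\hat S}|F\setminus sF|=\sum_{s\in\hat S}|sF\setminus F|\le|\hat S|\eta|F|\le\rho|F|$. For the upper bound, $[y]\in Fx$ implies $y\in\hat SFx$, and $|\hat SF|\le(1+|\hat S|\eta)|F|\le2|F|$.
\end{proof}

\subsection{Mean values for one cell}

For a cell $V$ put $U_V=\bigcup_{c\in V}\tau_c$, so $|V|\le|U_V|\le t|V|$. Besides the sizes $|W_V^i|$ we control two quantities. The first is the number of \emph{jumps},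
\[
J_V=\#\{(a,y)\in K\times G:\ \phi([y])\in V,\ \phi([ay])\ne\phi([y])\},
\]
which is finite by \eqref{eq:range}. If $(a,w)\in\partial_KW_V^i$, then $\phi([w])\in V$ and $\phi([aw])\ne\phi([w])$, since equality would put $aw$ into $W_V^i$. Thus
\begin{equation}\label{eq:jump}
|\partial_KW_V^i|\le J_V\qquad(i=0,1).
\end{equation}
The second is needed to destroy symmetries. For that we want many centers whose bit moves just one tile. Put $P_c=\bigcup\{\tau_{c'}:\phi(c')=c\}$, so that $W_V^i$ is the union of the sets $P_c$ with $c\in V$, $s(c)=i$. Call $c\in C$ \emph{lonely} if no site of $F^{-1}c\cup\tau_c$ is active. A lonely $c$ is an orphan, and no $c'$ has its head site in $\tau_c$. So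
\begin{equation}\label{eq:lonely}
P_c=\tau_c\qquad\text{if }c\text{ is lonely.}
\end{equation}
Let $\Lambda_V$ be the number of lonely $c\in V$.

\begin{lemma}\label{lem:means}
For every cell $V$ and $i\in\{0,1\}$,
\[
\mathbb E|W_V^i|\ge\tfrac25|U_V|,\qquad\mathbb EJ_V\le\tfrac\varepsilon8|U_V|,\qquad\mathbb E\Lambda_V\ge\exp(-3\kappa)|V|.
\]
\end{lemma}

\begin{proof}
\emph{Sizes.} Since $\phi$ depends only on $\alpha$, which is independent of $s$, we have $\mathbb P(\phi(c)\in V,\,s(\phi(c))=i)=\frac12\mathbb P(\phi(c)\in V)$. If the head site of $c$ lies in $U_V$, then $\phi(c)\in V$. By (E2) and (E3),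
\[
\mathbb E|W_V^i|\ge\frac12\sum_{x\in U_V}\ \sum_{c\in C\cap Fx}|\tau_c|\,\frac{1-2\rho}{|F|}\ge\frac12(1-2\rho)(1-\rho)|U_V|\ge\frac25|U_V|,
\]
since $\rho\le\frac1{16}$.

\emph{Jumps.} For a pair $(a,y)$ put $c=[y]$ and $c'=[ay]$. Then $c'=bc$ with $b\in\hat S^{-1}K\hat S\subset B$. If the pair is counted in $J_V$, then one of the following holds:
\begin{itemize}
\item[(i)] $c\in V$ is an orphan;
\item[(ii)] the head site of $c$ is some $x\in U_V$ with $x\in F^{-1}c\setminus F^{-1}c'$;
\item[(iii)] the head site of $c$ is some $x\in U_V$ with $x\in F^{-1}c\cap F^{-1}c'$, and there is an active site in $F^{-1}c'\setminus F^{-1}c$.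
\end{itemize}
Indeed, if $c$ is an orphan, then $c=\phi(c)\in V$. Otherwise $c$ has a head site $x$, and $[x]=\phi(c)\in V$ gives $x\in U_V$. Suppose $x\in F^{-1}c'$. If $F^{-1}c'\setminus F^{-1}c$ had no active site, then $x\in N(c')\subset N(c)$, so $x$ would be the unique site of smallest label in $N(c')$ and $\phi(c')=\phi(c)$, contrary to assumption. We bound the three contributions to $\mathbb EJ_V$. Each $c$ occurs in $|K||\tau_c|$ pairs.

(i) By (E1) the contribution is at most $\sum_{c\in V}|K||\tau_c|\rho=|K|\rho|U_V|$.

(ii) Fix $x\in U_V$. The $c\in C\cap Fx$ with $bc\notin Fx$ for some $b\in B$ number at most $\sum_{b\in B}|bF\setminus F|\le|B|\eta|F|$. Each occurs in at most $|K|t$ pairs, and $x$ is active with probability $q$. The contribution is at most $|U_V|\cdot|B|\eta|F|\cdot|K|t\cdot q=|B||K|t\kappa\eta|U_V|$.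

(iii) We have $|F^{-1}c'\setminus F^{-1}c|=|F^{-1}b\setminus F^{-1}|=|b^{-1}F\setminus F|\le\eta|F|$, as $B$ is symmetric. Two distinct sites are both active with probability at most $q^2$, so for fixed $x$ and $(a,y)$ the probability is at most $q^2\eta|F|=q\kappa\eta$. By (E3), for fixed $x$ at most $2|K||F|$ pairs have $[y]\in Fx$. The contribution is at most $|U_V|\cdot2|K||F|\cdot q\kappa\eta=2|K|\kappa^2\eta|U_V|$.

By \eqref{eq:eta}, $\mathbb EJ_V\le|K|(\rho+|B|t\kappa\eta+2\kappa^2\eta)|U_V|\le2|K|\rho|U_V|=\frac\varepsilon8|U_V|$.

\emph{Lonely centers.} We use \eqref{eq:empty} with $E=F^{-1}c\cup\tau_c$, $\lambda=L$, and $1-z\ge\exp(-2z)$ for $0\le z\le\frac12$. Since $qt\le\frac1{16}$ and $\kappa\ge1$,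
\[
\mathbb P(c\text{ lonely})\ge\exp\big(-2q(|F|+t)\big)\ge\exp(-2\kappa-1)\ge\exp(-3\kappa).\qedhere
\]
\end{proof}

\subsection{Concentration}

Put $Q=(F^+)^{-1}BF^+$, a finite symmetric set containing $e$, and $n_2=2|F^+|t|K|$.

\emph{Range of dependence.} By \eqref{eq:range}, $\phi(c)\in V$ implies $c\in F^+V$. If moreover $c=[y]$ and $c'=[ay]$ with $a\in K$, then $c'\in BF^+V$. With \eqref{eq:dep}, and since the loneliness of $c$ depends only on $\alpha$ at $C\cap(F^+)^{-1}c$, we see that the sets $W_V^i$ and the numbers $|W_V^i|,J_V,\Lambda_V$ depend only on the variables $\omega_{c'}$ with $c'\in C\cap QV$. These are at most $|Q||V|$ variables.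

\emph{Size of changes.} Changing one $\omega_{c'}$ affects $\phi(c)$, $s(\phi(c))$ or the loneliness of $c$ only if $c=c'$ or $\tau_{c'}$ meets $F^{-1}c$; for $s(\phi(c))$ note that $\phi(c)=c'$ implies that $c=c'$ or the head site of $c$ lies in $\tau_{c'}\cap F^{-1}c$. So only the at most $|F^+|$ centers $c\in F^+c'$ are affected. A pair $(a,y)$ changes its status in $J_V$ only if $[y]$ or $[ay]$ is one of these centers. Hence $|W_V^i|$, $J_V$ and $\Lambda_V$ change by at most $n_2$.

By Lemma~\ref{lem:means} and $|U_V|\ge|V|$, each of the events
\begin{itemize}
\item[(B1)] $|W_V^i|<\frac13|U_V|$ for $i=0$ or $i=1$ (two events),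
\item[(B2)] $J_V>\frac\varepsilon4|U_V|$,
\item[(B3)] $\Lambda_V<\frac12\exp(-3\kappa)|V|$
\end{itemize}
is a deviation from the mean by at least $s_0|V|$, where $s_0=\min\{\frac1{15},\frac\varepsilon8,\frac12\exp(-3\kappa)\}$. McDiarmid's inequality bounds each of the four probabilities by $\exp(-\gamma|V|)$ with $\gamma=2s_0^2/(|Q|n_2^2)$.

\subsection{Destroying symmetries}

It remains to treat (c) and (d). The idea is that a translation symmetry of $W_V^i$, or a coincidence of translates, would impose about $\Lambda_V$ independent constraints on the random bits, because the bit of a lonely center decides about its own tile only.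

By \eqref{eq:range}, if $W_{V'}^j\cap KW_V^i\ne\emptyset$, then $V'$ meets $(F^+)^{-1}\hat S^{-1}K\hat SF^+V\subset QV$. So, when (B1) and (B3) do not occur, a failure of (c) or (d) for $V$ is contained in one of the following events:
\begin{itemize}
\item[(B4)] $\Lambda_V\ge\frac12\exp(-3\kappa)|V|$, and $\emptyset\ne W_V^i=W_V^ig$ for some $i$ and some $g\ne e$;
\item[(B5)] $\Lambda_V\ge\frac12\exp(-3\kappa)|V|$, and $\emptyset\ne W_V^ig=W_{V'}^j$ for some $i$, some $g$ and some $(V',j)\ne(V,i)$ with $V'$ meeting $QV$.
\end{itemize}

\begin{lemma}\label{lem:sym}
With $\beta=\frac14\exp(-3\kappa)$, the union of (B4) and (B5) has probability at most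
\[
4(n_2Dv)^2\,(1+|Q|Dv)\,2^{-\beta v}.
\]
\end{lemma}

\begin{proof}
Condition on all of $\alpha$. Then all sets $P_c$, all lonely centers and $\Lambda_V$ are fixed, and only the bits are random. If $\Lambda_V<\frac12\exp(-3\kappa)|V|$, the conditional probability is zero, so assume $\Lambda_V\ge\frac12\exp(-3\kappa)|V|\ge2\beta v$. Let $\Omega_V=\bigcup_{c\in V}P_c$. By \eqref{eq:range}, $P_c$ consists of tiles with centers in $F^+c$, so $|\Omega_V|\le|F^+|t|V|\le n_2Dv$. In (B4) and (B5) the element $g$ lies in $\Omega_V^{-1}\Omega_V$, resp.\ $\Omega_V^{-1}\Omega_{V'}$. This leaves at most $(n_2Dv)^2$ elements $g$ for each $V'$, and at most $|Q||V|\le|Q|Dv$ cells $V'$ meet $QV$.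

\emph{(B4), and (B5) with $V'=V$, $j=1-i$.} In the second case $g\ne e$ as well, since $W_V^0$ and $W_V^1$ are disjoint. Fix $i$ and $g\ne e$. For each lonely $c\in V$ we have $\tau_cg\ne\tau_c$, because shapes have trivial stabilizers. So we may pick $x_c\in\tau_c$ with $x_cg\notin\tau_c=P_c$, by \eqref{eq:lonely}. The hypothesis $W_V^ig=W_V^i$ (resp.\ $W_V^ig=W_V^{1-i}$) gives
\[
s(c)=i\iff x_c\in W_V^i\iff x_cg\in W_V^i\quad(\text{resp. }x_cg\in W_V^{1-i}).
\]
If $x_cg\in P_{c'}$ with $c'\in V$, then $c'\ne c$, and this forces $s(c')=s(c)$ (resp.\ $s(c')\ne s(c)$). If $x_cg\notin\Omega_V$, it forces $s(c)\ne i$. Regard these constraints as edges $cc'$, resp.\ $c*$, of a graph on $V\cup\{*\}$, with the bit at $*$ fixed. Every lonely $c\in V$ lies on a non-loop edge. A component with $n\ge2$ vertices has a spanning tree with $n-1\ge n/2$ edges, so a spanning forest has at least $\Lambda_V/2$ edges. Each edge of the forest prescribes the relation between the bits at its endpoints. As the bits are independent and uniform, all these relations hold with conditional probability at most $2^{-\Lambda_V/2}\le2^{-\beta v}$. There are two cases, two values of $i$, and at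 most $(n_2Dv)^2$ elements $g$.

\emph{(B5) with $V'\ne V$.} Condition also on all bits outside $V$. For given $i,j,V',g$ the set $W_V^i=W_{V'}^jg^{-1}$ is then prescribed. For every lonely $c\in V$ we have $s(c)=i$ if and only if $\tau_c=P_c$ is contained in it. So $\Lambda_V$ independent bits are prescribed, and the conditional probability is at most $2^{-\Lambda_V}\le2^{-\beta v}$. There are four pairs $(i,j)$, at most $|Q|Dv$ cells $V'$, and at most $(n_2Dv)^2$ elements $g$.

Adding the two bounds and averaging over $\alpha$ gives the claim.
\end{proof}

\subsection{The Local Lemma}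

\begin{proof}[Proof of Proposition~\ref{prop:merge}]
Let $\mathcal B_V$ be the union of (B1)--(B5). Since $|V|\ge v$,
\[
\mathbb P(\mathcal B_V)\le p(v):=4\exp(-\gamma v)+4(n_2Dv)^2(1+|Q|Dv)2^{-\beta v},
\]
where $\gamma,\beta,n_2,Q,D$ do not depend on $v$ or $\mathcal T$.

\emph{Dependencies.} The event $\mathcal B_V$ is determined by the $\omega_c$ with $c\in C\cap QV_1$, where $V_1$ ranges over the cells meeting $QV$, including $V$. Suppose that $\mathcal B_V$ and $\mathcal B_{V''}$ share a variable. Then $QV_1\cap QV_2\ne\emptyset$ for some $V_1$ meeting $QV$ and $V_2$ meeting $QV''$. As $Q$ is symmetric, $V_2$ meets $Q^2V_1$, and $V''$ meets $QV_2$. So $V''$ is reached from $V$ by three steps, each passing from a cell $X$ to a cell meeting $Q^2X$. There are at most $(|Q|^2Dv)^3$ such cells $V''$. Since the $\omega_c$ are independent, $\mathcal B_V$ is independent of the family of all other events except at most $(|Q|^2Dv)^3$ of them.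

\emph{Choice of $v$.} Choose $v$ as in Lemma~\ref{lem:cells}, depending only on $\mathcal S,K,\varepsilon,m,A$, with
\[
v\ge3m\qquad\text{and}\qquad\exp(1)\,p(v)\,\big[(|Q|^2Dv)^3+1\big]\le1 .
\]
This is possible because $p(v)$ decays exponentially. By the Local Lemma any finitely many of the events $\mathcal B_V$ can be avoided simultaneously. Each depends on finitely many coordinates in a product of finite sets, so by compactness all of them can be avoided at once.

\emph{The rules hold.} Rule I holds by Lemma~\ref{lem:cells}. For data avoiding all $\mathcal B_V$:
\begin{itemize}
\item[(a)] $|W_V^i|\ge\frac13|U_V|\ge\frac v3\ge m$;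
\item[(b)] $|\partial_KW_V^i|\le J_V\le\frac\varepsilon4|U_V|<\frac\varepsilon3|U_V|\le\varepsilon|W_V^i|$, by \eqref{eq:jump};
\item[(c)] the sets $W_V^i$ are nonempty and $\Lambda_V\ge\frac12\exp(-3\kappa)|V|$, as (B3) does not occur; so (c) holds because (B4) does not occur;
\item[(d)] in the situation of (d) the cell $V'$ meets $QV$, so (d) holds because (B5) does not occur.
\end{itemize}
Finally, $L$ was chosen as a function of $|K|$ and $\varepsilon$ only, and $F$ and $\ell$ (resp.\ $H$) depend only on $\mathcal S,K,\varepsilon,m,A$.
\end{proof}

\section{The hierarchy}\label{sec:hier}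

Let $(K_k),(\varepsilon_k)$ be as in Theorem~\ref{thm:A}, and let $L_k=L(|K_k|,\varepsilon_k)$ be the numbers from Proposition~\ref{prop:merge}. \emph{All $L_k$ are fixed before any shape is chosen.}

\paragraph{Shapes.}
Start with $\mathcal S_0=\{\{e\}\}$, which is proper, and $\mathcal T_0$ the partition of $G$ into singletons. Given a proper $\mathcal S_{k-1}$ with $t_{k-1}=\max_{S\in\mathcal S_{k-1}}|S|$, choose $m_k\ge k$ such that
\begin{equation}\label{eq:room}
2^{\,n/t_{k-1}-1}\ \ge\ 2(1+L_{k+1})(1+|A|)\,n^2\qquad\text{for all }n\ge m_k .
\end{equation}
The left side is a lower bound for the number of messages that fit into a $\mathcal T_k$-tile of size $n$, and the right side bounds the number of data that a $\mathcal T_k$-tile must be able to store; see \eqref{eq:datasize}. The choice is possible because $L_{k+1}$ is already known. If $L_{k+1}$ depended on $\mathcal S_k$, whose shapes have size at least $m_k$, the choice would be circular.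

Apply Proposition~\ref{prop:merge} and Lemma~\ref{lem:local} with $(\mathcal S_{k-1},K_k,\varepsilon_k,m_k)$. This gives the data sets $\mathfrak D_k(S)$, $S\in\mathcal S_{k-1}$, defined with $L_k$ labels, Rules I and II of level $k$, and the new proper finite collection $\mathcal S_k$. Every $S\in\mathcal S_k$ has $|S|\ge m_k$ and $|\partial_{K_k}S|<\varepsilon_k|S|$, so by \eqref{eq:boundary}, $|KS\triangle S|<2\varepsilon_k|S|$ for every nonempty $K\subset K_k$. Since $K_k\uparrow G$ and $\varepsilon_k\to0$, the sequence $(\mathcal S_k)_{k\ge1}$ is F\o lner.

\paragraph{Data.}
Let $\mathfrak D_k=\{*\}\sqcup\bigsqcup_{S\in\mathcal S_{k-1}}\mathfrak D_k(S)$. Let $X_k\subset\prod_{j\le k}\mathfrak D_j^G$ be the set of all $(d_1,\dots,d_k)$ such that, inductively for $j=1,\dots,k$: $d_j$ equals $*$ off the centers of $\mathcal T_{j-1}$; at the center of a $\mathcal T_{j-1}$-tile of shape $S$ it is a datum in $\mathfrak D_j(S)$; Rules I and II of level $j$ hold; and $\mathcal T_j$ is the resulting tiling with shapes in $\mathcal S_j$. Let $X_0$ be a point. By Lemma~\ref{lem:local} the tilings $\mathcal T_1,\dots,\mathcal T_k$ are given by block codes on $X_k$, every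 $\mathcal T_j$-tile is a union of $\mathcal T_{j-1}$-tiles, and $X_{k+1}$ is cut out of $X_k\times\mathfrak D_{k+1}^G$ by a local condition. By Proposition~\ref{prop:merge}, \emph{every} point of $X_k$ extends to a point of $X_{k+1}$.

\paragraph{Zero entropy.}
Let $Z_0=X_0$. Given a zero-entropy subshift $Z_k\subset X_k$, the set $X_{k+1}\cap(Z_k\times\mathfrak D_{k+1}^G)$ is nonempty, and it has the form required in Lemma~\ref{lem:zero} over $Z_k$. So it contains a zero-entropy subshift $Z_{k+1}$. Put
\[
Z_\infty=\{(d_j)_{j\ge1}:(d_1,\dots,d_k)\in Z_k\text{ for all }k\},\qquad
\mathbf T=\{(x_{\mathcal T_k(d)})_{k\ge1}:d\in Z_\infty\}.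
\]
The set $Z_\infty$ is a decreasing intersection of nonempty compact invariant sets, hence nonempty, compact and invariant. As a continuous equivariant image, $\mathbf T$ is closed and invariant, and it consists of congruent sequences of tilings. So $\mathbf T$ is a tiling system.

\paragraph{Freeness.}
Suppose $gx=x$ with $x\in\mathbf T$ and $g\ne e$. Choose $k$ with $g^{-1}\in K_k$, and let $T$ be the $\mathcal T_k$-tile of $x$ containing $e$. Since $gx=x$, the set $Tg^{-1}$ is also a $\mathcal T_k$-tile of $x$. It differs from $T$ by Rule II(c) of level $k$, and it contains $g^{-1}\in K_kT$. So $T$ and $Tg^{-1}$ are two different tiles to which Rule II(d) applies, and they are right translates of each other, a contradiction.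

\section{The symbolic extension}\label{sec:ext}

We now write $d_1$ into one row and $d_2,d_3,\dots$ into one row of bits, as in Section~\ref{sec:Z}.

\paragraph{Free positions.}
Let $d\in Z_\infty$. For each $\mathcal T_k$-tile $T$, $k\ge0$, define a set $Z_T\subset T$ and a \emph{kept} element of it. For $k=0$ let $Z_{\{g\}}=\{g\}$ with kept element $g$. For $k\ge1$ let $Z_T$ consist of the kept elements of the $\mathcal T_{k-1}$-tiles contained in $T$. The kept element of $T=Sc$ is the first element of $Z_T$ in the order transported from $Tc^{-1}=S\subset G$, where $G$ is enumerated once and for all. Put $Z^{(k)}=\bigcup_{T\in\mathcal T_k}Z_T$ for $k\ge1$. Then $Z^{(1)}=G\supset Z^{(2)}\supset\cdots$, and for $k\ge1$ each $T\in\mathcal T_k$ contains exactly one point of $Z^{(k+1)}$, its kept element. The kept elements and the sets $Z_T$ up to level $k$ are given by block codes in $d_1,\dots,d_k$.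

Let $T\in\mathcal T_k$ have shape $S$, $k\ge1$. Then $|Z_T|$ is the number of $\mathcal T_{k-1}$-tiles in $T$, so $|Z_T|\ge|S|/t_{k-1}$. As $|S|\ge m_k$, \eqref{eq:room} and \eqref{eq:datasize} give
\[
2^{|Z_T|-1}\ge2(1+L_{k+1})(1+|A|)|S|^2\ge|\mathfrak D_{k+1}(S)|.
\]
For $S\in\mathcal S_k$ and all $n$ with $2^{n-1}\ge|\mathfrak D_{k+1}(S)|$ fix an injection $\mathrm{enc}_{S,n}:\mathfrak D_{k+1}(S)\to\{0,1\}^{n-1}$.

\paragraph{Definition of $Y$.}
Let $Y$ be the set of $y=(y^0,y^1)\in(\mathfrak D_1\times\{0,1\})^G$ for which there is $d\in Z_\infty$ such that
\begin{itemize}
\item $y^0=d_1$;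
\item for all $k\ge1$ and every $\mathcal T_k$-tile $T=Sc$, the bits of $y^1$ on $Z_T$ without its kept element, read in the above order, form the word $\mathrm{enc}_{S,|Z_T|}(d_{k+1}(c))$.
\end{itemize}

\paragraph{$Y$ is a subshift factoring onto $\mathbf T$.}
The relation between $y$ and $d$ is closed and invariant in the product $Z_\infty\times(\mathfrak D_1\times\{0,1\})^G$, which is compact. So $Y$ is closed and invariant. Given $y$, the point $d$ is unique: $d_1=y^0$, and $d_1,\dots,d_k$ determine $\mathcal T_k$ and the sets $Z_T$, $T\in\mathcal T_k$, from which $d_{k+1}$ is read off at the centers of $\mathcal T_k$, while $d_{k+1}=*$ elsewhere. So $\Phi:Y\to Z_\infty$, $y\mapsto d$, is a map with closed graph between compact spaces, hence continuous, and it is equivariant. It is onto: the positions used for coding $d_{k+1}$ are those of $Z^{(k)}\setminus Z^{(k+1)}$, and these sets are disjoint for different $k\ge1$. The positions in $\bigcap_kZ^{(k)}$ are not used and may carry $0$. Thus $Y$ is a nonempty subshift, and composing $\Phi$ with $Z_\infty\to\mathbf T$ gives a factor map $\pi:Y\to\mathbf T$.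

\paragraph{Entropy of $Y$.}
Fix $k\ge2$. A point of $G\setminus Z^{(k)}$ lies in $Z^{(j)}\setminus Z^{(j+1)}$ for exactly one $j$ with $1\le j<k$, and there $y^1$ is a digit of the code of a value of $d_{j+1}$. So $Z^{(k)}$ and the restriction of $y^1$ to its complement are determined by $d_1,\dots,d_k$ through a block code, and $y^0=d_1$. Hence for some finite $R_k\ni e$ and all finite $E\subset G$, the pattern $(d_1,\dots,d_k)|_{R_kE}$ determines $E\cap Z^{(k)}$, and together with $y^1|_{E\cap Z^{(k)}}$ it determines $y|_E$. The set $Z^{(k)}$ has exactly one point in each $\mathcal T_{k-1}$-tile. With $\hat S_{k-1}=\bigcup\mathcal S_{k-1}$, the $\mathcal T_{k-1}$-tiles meeting $E$ are disjoint subsets of $\hat S_{k-1}\hat S_{k-1}^{-1}E$ of size at least $m_{k-1}$. Therefore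
\[
\#(Y,E)\le\#(Z_k,R_kE)\cdot2^{|\hat S_{k-1}\hat S_{k-1}^{-1}E|/m_{k-1}} .
\]
Along a F\o lner sequence this gives
\[
h_{\mathrm{top}}(Y)\le h_{\mathrm{top}}(Z_k)+\frac{\log2}{m_{k-1}}\le\frac{\log2}{k-1},
\]
and letting $k\to\infty$ we obtain $h_{\mathrm{top}}(Y)=0$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The shapes, $\mathbf T$ and freeness are in Section~\ref{sec:hier}; $Y$ with $h_{\mathrm{top}}(Y)=0$ and $\pi$ were just constructed. As explained after the statement of the theorem, $h_{\mathrm{top}}(\mathbf T)=0$ and $\pi$ is principal.
\end{proof}

\section{Complements}\label{sec:compl}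

\begin{theorem}\label{thm:B}
Let $G$ be countably infinite amenable, with $(K_k),(\varepsilon_k)$ as in Theorem~\ref{thm:A}.
\begin{itemize}
\item[(1)] In Theorem~\ref{thm:A} one may take $Y$ and $\mathbf T$ both minimal, free and of zero entropy.
\item[(2)] Hence $G$ has a free minimal zero-entropy subshift $Y$ such that for every finite $K\ne\emptyset$ and $\varepsilon>0$, $Y$ is a disjoint union of clopen sets $sV_j$ $(s\in S_j$, $j=1,\dots,r)$, with $V_j$ clopen, $S_j\ni e$ finite, and $|KS_j\triangle S_j|<\varepsilon|S_j|$.
\item[(3)] Let $\mathbf T,Y,\pi$ be as in Theorem~\ref{thm:A} or in (1). If $(X,G)$ is a factor of a topological joining $J\subset Y_1\times\mathbf T$ of a subshift $Y_1$ with $\mathbf T$, then $X$ has a symbolic extension $\tilde Y\to J\to X$ with $h_\nu(\tilde Y)=h_{\nu_J}(J)$ for every invariant $\nu$ on $\tilde Y$ with image $\nu_J$ on $J$.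
\item[(4)] Conversely, a countably infinite group having a F\o lner sequence of nonempty finite shape collections is amenable.
\end{itemize}
\end{theorem}

\begin{proof}
(1) Let $Y'\subset Y$ be a minimal subset. Then $\pi(Y')\subset\mathbf T$ is minimal, closed and invariant, hence again a tiling system with the same shapes. All entropies remain zero. Freeness passes to subsystems of $\mathbf T$, and to their extensions because $gy=y$ implies $g\pi(y)=\pi(y)$.

(2) Take $Y$ and $\mathbf T$ as in (1), and choose $k$ such that all $S\in\mathcal S_k=\{S_1,\dots,S_r\}$ satisfy $|KS\triangle S|<\varepsilon|S|$. Let $V_j$ be the clopen set of those $y\in Y$ for which the $k$-th tiling of $\pi(y)$ has a tile of shape $S_j$ with center $e$. For $y'\in Y$ and $s\in S_j$ we have $y'\in sV_j$ if and only if $s^{-1}y'\in V_j$, that is, if and only if the $k$-th tiling of $\pi(y')$ has the tile $S_js^{-1}$ with center $s^{-1}$. This tile contains $e$. Now the tile of the $k$-th tiling of $\pi(y')$ containing $e$ is $S_jc$ for a unique pair $(j,c)$, and $e=sc$ for a unique $s\in S_j$. So exactly one pair $(j,s)$ has $y'\in sV_j$.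

(3) Put $\tilde Y=\{(y_1,y)\in Y_1\times Y:(y_1,\pi(y))\in J\}$. This is a subshift, and it maps onto $J$ because $\pi$ is onto. Let $\nu$ have marginals $\nu_1$ on $Y_1$ and $\nu_2$ on $Y$. Since $h_{\nu_2}(Y)=0$,
\[
h_\nu(\tilde Y)\le h_{\nu_1}(Y_1)+h_{\nu_2}(Y)=h_{\nu_1}(Y_1)\le h_{\nu_J}(J)\le h_\nu(\tilde Y),
\]
where the last two inequalities hold because $Y_1$ is a factor of $J$ and $J$ is a factor of $\tilde Y$. All quantities are finite, so equality holds throughout.

(4) Such shapes provide, for every finite $K\ni e$ and $\varepsilon>0$, a finite nonempty $S$ with $|KS\triangle S|<\varepsilon|S|$. As $S\subset KS$, this gives $|gS\setminus S|<\varepsilon|S|$ for $g\in K$, which is F\o lner's condition.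
\end{proof}

\begin{thebibliography}{9}

\bibitem{DHZ}
Downarowicz, Huczek, and Zhang,
\emph{Tilings of amenable groups},
J. reine angew. Math. \textbf{747} (2019).

\bibitem{DZ}
Tomasz Downarowicz and Guohua Zhang,
\emph{The Symbolic Extension Theory in Topological Dynamics},
arXiv:2009.13223 (2020).

\end{thebibliography}

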